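\title{Regular sequences of three power sums in three variables}

\begin{abstract}
Let $p_n=x^n+y^n+z^n$. We prove that for integers $0<a<b<c$ with $\gcd(a,b,c)=1$ the power sums $p_a,p_b,p_c$ form a regular sequence in $\mathbb{C}[x,y,z]$ if and only if $6$ divides $abc$, as conjectured by Conca, Krattenthaler and Watanabe. The proof is $3$-adic. If $abc$ is even, the three coordinates of a nontrivial common zero have the same $3$-adic valuation. If moreover $3$ divides $abc$, each exponent constrains the ramification of the zero, and the constraints coming from the three exponents are incompatible. The same local theorem settles exponents of mixed sign and describes the common zeros for some triples of odd exponents.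
\end{abstract}

\section{Introduction}\label{sec:intro}

For an integer $n$ let
\[
p_n=p_n(x,y,z)=x^n+y^n+z^n ,
\]
a polynomial if $n>0$ and a function on the set $xyz\neq0$ if $n<0$. Homogeneous polynomials $f_1,f_2,f_3\in\mathbb{C}[x,y,z]$ of positive degree form a \emph{regular sequence} if each $f_i$ is a non-zero-divisor modulo the preceding ones. We use only the standard equivalent form of this condition: the origin is the only common zero of $f_1,f_2,f_3$ in $\mathbb{C}^3$. For which positive integers $a<b<c$ is $p_a,p_b,p_c$ a regular sequence? Equivalently, when do the three Fermat curves of degrees $a,b,c$ in the projective plane have no common point?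

In two variables the analogous question takes one line. Let $\gcd(a,b)=1$. A nontrivial common zero of $x^a+y^a$ and $x^b+y^b$ has $y\ne0$, and $t=x/y$ satisfies $t^a=t^b=-1$. Then $t^{2a}=t^{2b}=1$, so $t^2=1$, so $t=-1$ and $a,b$ are odd. The pair is regular exactly when $2\mid ab$, and the only obstruction is the point $(1,-1)$.

In three variables there are two evident obstructions. The point $(1,-1,0)$ is a zero of $p_n$ for every odd $n>0$, and the point $(1,\omega,\omega^2)$, with $\omega$ a primitive cube root of unity, is a zero of $p_n$ for every $n$ prime to $3$. Hence $6\mid abc$ is necessary for regularity. It cannot be sufficient without a normalization: $(1,\sqrt{-1},0)$ is a common zero of $p_2,p_6,p_{10}$, because this triple is the triple $1,3,5$ in the variables $x^2,y^2,z^2$. So one assumes $\gcd(a,b,c)=1$ and guesses that the two evident obstructions are then the only ones. For $(a,b)=(1,2)$ the guess is right: $p_1=p_2=0$ makes $x,y,z$ the three roots of $T^3-xyz$, so a nontrivial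 zero is a multiple of a permutation of $(1,\omega,\omega^2)$, and there $p_c\neq0$ if $3\mid c$. For other $a,b$ one has to exclude common points without listing the intersection of the first two curves. Conca, Krattenthaler and Watanabe \cite{CKW} conjectured that the guess is always right. We prove their conjecture.

\begin{theorem}\label{thm:main}
Let $0<a<b<c$ be integers with $\gcd(a,b,c)=1$. Then $p_a,p_b,p_c$ is a regular sequence in $\mathbb{C}[x,y,z]$ if and only if $6\mid abc$.
\end{theorem}

The primes $2$ and $3$ play different roles. We transport a common zero to an algebraic closure $\overline{\mathbb{Q}}_3$ of the field of $3$-adic numbers, with valuation $v$. The parity of $abc$ serves only to show that the three coordinates have the same valuation. The rest is the following local statement, in which neither signs nor a greatest common divisor appear.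

\begin{theorem}\label{thm:local}
Let $a,b,c$ be pairwise distinct nonzero integers whose $3$-adic valuations are not all equal. Then there are no $x,y,z\in\overline{\mathbb{Q}}_3^{\,*}$ with $v(x)=v(y)=v(z)$ and $p_a=p_b=p_c=0$.
\end{theorem}

The hypothesis on the exponents is sharp. If $v(a)=v(b)=v(c)=i$ and $\zeta$ is a primitive $3^{i+1}$-th root of unity, then $\zeta^a,\zeta^b,\zeta^c$ are primitive cube roots of unity and $(1,\zeta,\zeta^2)$ is a common zero. Theorem~\ref{thm:local} also gives the following complements.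

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(1)] Let $a,b,c$ be distinct positive integers with $\gcd(a,b,c)=d$. Then $p_a,p_b,p_c$ is a regular sequence if and only if $6\mid abc/d^3$.
\item[(2)] Let $a,b,c$ be distinct nonzero integers with $\gcd(a,b,c)=1$, not all of the same sign. Then $p_a=p_b=p_c=0$ has a solution in $(\mathbb{C}^*)^3$ if and only if $3\nmid abc$.
\item[(3)] Let $a,b,c$ be distinct positive integers with $\gcd(a,b,c)=1$, with $abc$ odd, $3\mid abc$, and $3$-adic valuations not pairwise distinct. Then the nontrivial common zeros of $p_a,p_b,p_c$ in $\mathbb{C}^3$ are exactly the permutations of $\lambda(1,-1,0)$, $\lambda\ne0$.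
\end{enumerate}
\end{theorem}

The prime $3$ is the right one because of the identity $p_{3l}=p_l^3-3p_le_2+3e_3$, where $e_2,e_3$ are the elementary symmetric functions of $x^l,y^l,z^l$. When the coordinates are units, $3e_3$ has valuation exactly $1$, so $p_{3l}=0$ forces $v(p_l)=\frac13$: the zero is ramified at $3$, in an amount dictated by the exponent. The proof of Theorem~\ref{thm:local} measures this ramification by one rational number $m$, the $3$-adic distance from the zero to the nearest point whose coordinates are roots of unity of order prime to $3$, and shows that three exponents ask for incompatible things.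

Section~\ref{sec:tools} collects the $3$-adic tools, and Section~\ref{sec:global} derives Theorems~\ref{thm:main} and~\ref{thm:compl} from Theorem~\ref{thm:local}. Section~\ref{sec:model} proves Theorem~\ref{thm:local} by hand for the exponents $1,6,b$. Sections~\ref{sec:phi}--\ref{sec:S2} contain the general proof.

\section{Tools from $3$-adic analysis}\label{sec:tools}

\subsection{Valuations, roots of unity, unramified integers}

The $3$-adic valuation extends uniquely to $v\colon\overline{\mathbb{Q}}_3\to\mathbb{Q}\cup\{\infty\}$ with $v(3)=1$, $v(rs)=v(r)+v(s)$ and $v(r+s)\ge\min(v(r),v(s))$. Elements with $v\ge0$ are called \emph{integral}. They form a ring with maximal ideal $\mathfrak{m}=\{v>0\}$ and residue field $\overline{\mathbb{F}}_3$. A \emph{unit} is an element of valuation $0$, and a \emph{$1$-unit} is an element of $1+\mathfrak{m}$. We write $O(h)$ for an element of valuation at least $h$, and $r\equiv s$ without a modulus means $r-s\in\mathfrak{m}$. Since the residue field has characteristic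 $3$, integral $r,s$ satisfy $(r+s)^3\equiv r^3+s^3$, and $r^3\equiv s^3$ implies $r\equiv s$. Each computation takes place in a finite extension of $\mathbb{Q}_3$. Such a field is complete, so a series converges when the valuations of its terms tend to infinity.

\emph{Dominant term principle.} If one term of a finite sum or convergent series has smaller valuation than each other term, then the sum has the valuation of that term; in particular it is not $0$. Equivalently, in a vanishing sum the smallest valuation is attained at least twice.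

Let $\mu'$ be the group of roots of unity of order prime to $3$. By Hensel's lemma applied to $T^N-1$ with $3\nmid N$, reduction $\mu'\to\overline{\mathbb{F}}_3^{\,*}$ is bijective. Therefore the difference of two distinct elements of $\mu'$ is a unit, and every unit is uniquely $\alpha X$ with $\alpha\in\mu'$ and $X$ a $1$-unit. Cubing is a bijection of $\mu'$, and $-1\in\mu'$.

Let $U$ be the valuation ring of $\mathbb{Q}_3(\mu')$, the maximal unramified extension of $\mathbb{Q}_3$. It contains $\mathbb{Z}_3$ and $\mu'$, and its nonzero elements have valuations in $\mathbb{Z}_{\ge0}$. In particular the elements of $U\cap\mathfrak{m}$ are $O(1)$. This integrality turns one approximate relation into several congruences.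

\begin{lemma}\label{lem:indep}
Let $c_0,\dots,c_r\in U$, and let $\pi_0,\dots,\pi_r\in\overline{\mathbb{Q}}_3^{\,*}$ have valuations that are pairwise incongruent modulo $\mathbb{Z}$. If $\sum_jc_j\pi_j=O(h)$, then $c_j\equiv0$ for every $j$ with $v(\pi_j)<h$.
\end{lemma}

\begin{proof}
The nonzero terms have valuations in the disjoint sets $v(\pi_j)+\mathbb{Z}$. By the dominant term principle the smallest of them is the valuation of the sum, so every term is $O(h)$ and $v(c_j)\ge h-v(\pi_j)$.
\end{proof}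

\subsection{Binomial coefficients and powers of $1$-units}

For $t\in\mathbb{Z}_3$ the number $\binom tn=t(t-1)\cdots(t-n+1)/n!$ lies in $\mathbb{Z}_3$, because it is a continuous function of $t$ with integer values on the dense set $\mathbb{Z}_{\ge0}$. For a $1$-unit $X$ we put $X^t=\sum_{n\ge0}\binom tn(X-1)^n$. This is continuous in $t$ and is the ordinary power for $t\in\mathbb{Z}_{\ge0}$, so the rules $X^{s+t}=X^sX^t$, $X^{st}=(X^s)^t$ and $(XY)^t=X^tY^t$ hold by density, and negative integers $t$ also give ordinary powers. We use the inequalities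
\begin{equation}\label{eq:elem}
n-v(n)\ge1\quad(n\ge1),\qquad n-v(n(n-1))\ge2\quad(n\ge2),
\end{equation}
which hold because $3^l\mid n$ or $3^l\mid n-1$ with $l\geq1$ and $n\ge2$ gives $n\ge3^l\ge l+2$.

\begin{lemma}\label{lem:binom}
\begin{enumerate}
\item[(a)] $v\binom{3^l}{n}=l-v(n)$ for $1\le n\le3^l$, and $\binom{3^l}{3^{l-1}}=\binom{3^l}{2\cdot3^{l-1}}=3+O(2)$ for $l\ge1$.
\item[(b)] Let $t\in\mathbb{Z}_3\setminus\{1\}$ and $\delta=v(t-1)$. Then $v\binom tn\ge\max\bigl(0,\delta-v(n(n-1))\bigr)$ for $n\ge2$, and $v\binom{t-1}n\ge\max\bigl(0,\delta-v(n)\bigr)$ for $n\ge1$.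
\item[(c)] If moreover $1\le l\le\delta$, then $\binom t{3^l}$ and $\binom t{3^l+1}$ are both of the form $3^{-l}(t-1)(1+O(1))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\binom{3^l}n=\frac{3^l}n\prod_{i=1}^{n-1}\frac{3^l-i}i$, and $v(3^l-i)=v(i)$ for $1\le i<3^l$. For $n=3^{l-1}$ the formula reads $3\prod_{i=1}^{3^{l-1}-1}(-1)(1-3^l/i)$. The number of factors is even and $v(3^l/i)\ge2$, so the value is $3+O(2)$. The coefficient for $n=2\cdot3^{l-1}$ is the same by symmetry.

(b) Use $\binom tn=\frac{t(t-1)}{n(n-1)}\binom{t-2}{n-2}$ and $\binom{t-1}n=\frac{t-1}n\binom{t-2}{n-1}$.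

(c) For $r\le3^l-1$ we have $\binom{t-2}r=(-1)^r\prod_{i=1}^r\bigl(1-\frac{t-1}i\bigr)\equiv(-1)^r\pmod3$, since $v(i)\le l-1\le\delta-1$. Also $t\equiv1\pmod 3$. In the first formula of (b), for $n=3^l$ the number $r=n-2$ is odd and $t/(n-1)\equiv-1$; for $n=3^l+1$ the number $r=n-2$ is even and $t/n\equiv1$. In both cases the signs multiply to $+1$.
\end{proof}

\begin{lemma}\label{lem:powers}
Let $Z=1+\zeta$ be a $1$-unit.
\begin{enumerate}
\item[(a)] $Z^t-1=t\zeta+O(2v(\zeta))$ for $t\in\mathbb{Z}_3$. Hence $v(Z^t-1)=v(Z-1)$ for $t\in\mathbb{Z}_3^*$.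
\item[(b)] If $\nu=O(1)$ and $l\geq0$, then $(Z+\nu)^{3^l}=Z^{3^l}+O(l+1)$.
\item[(c)] If $l\ge1$, then $Z^{3^l}-1=\zeta^{3^l}+3\zeta^{3^{l-1}}+3\zeta^{2\cdot3^{l-1}}+O(2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The binomial coefficients are integral. (b) For $1\le j\le3^l$ we have $v\bigl(\binom{3^l}j\nu^j\bigr)\ge l-v(j)+j\ge l+1$ by Lemma~\ref{lem:binom}(a) and \eqref{eq:elem}. (c) In $\sum_{n=1}^{3^l}\binom{3^l}n\zeta^n$ the terms with $v(n)\le l-2$ are $O(2)$. The remaining indices are $3^{l-1}$, $2\cdot3^{l-1}$ and $3^l$, and Lemma~\ref{lem:binom}(a) gives their coefficients.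
\end{proof}

\subsection{Sums of three cubes}

If $e_1,e_2,e_3$ are the elementary symmetric functions of $r_1,r_2,r_3$, then
\begin{equation}\label{eq:cubes}
r_1^3+r_2^3+r_3^3=e_1^3-3e_1e_2+3e_3 .
\end{equation}
We apply this identity first to roots of unity and then to the coordinates of a zero.

\begin{lemma}\label{lem:kappa}
Let $C,D\in\mu'$ with $C+D+1\in\mathfrak{m}$, and let $C_1,D_1\in\mu'$ be their cube roots. Then $v(C+D+1)=1$ and $(C+D+1)/3\equiv C_1D_1$.
\end{lemma}

\begin{proof}
The element $s=C_1+D_1+1\in U$ has $s^3\equiv C+D+1\equiv0$, so $s=O(1)$. By \eqref{eq:cubes}, $C+D+1=s^3-3se_2+3C_1D_1=3C_1D_1+O(2)$.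
\end{proof}

\begin{lemma}\label{lem:descent}
Let $x,y,z$ be units and $n=3^in'$ a nonzero integer with $3\nmid n'$. If $p_n=0$, then $p_{n'}\in\mathfrak{m}$, and if $i\ge1$, then $v(p_{n'})=3^{-i}$.
\end{lemma}

\begin{proof}
By \eqref{eq:cubes} for $x^l,y^l,z^l$ we have $p_l^3=p_{3l}+3p_le_2-3e_3$ with $e_2$ integral and $e_3$ a unit. If $p_{3l}\in\mathfrak{m}$, then $p_l\in\mathfrak{m}$ and $v(3p_le_2-3e_3)=1$. So $p_{3l}=0$ gives $v(p_l)=\frac13$, and $v(p_{3l})=3^{-s}$ with $s\ge1$ gives $v(p_l)=3^{-s-1}$. Induct on $i$.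
\end{proof}

\begin{example}\label{ex:234}
Take the exponents $2,3,4$. The equations $p_2=p_4=0$ make $(x^2,y^2,z^2)$ proportional to a permutation of $(1,\omega,\omega^2)$, so after scaling and permuting, $(x,y,z)=(\pm1,\pm\omega^2,\pm\omega)$. Then $p_1$ lies in the quadratic extension $\mathbb{Q}_3(\omega)$, where valuations of nonzero elements are in $\frac12\mathbb{Z}$. But $p_3=0$ requires $v(p_1)=\frac13$. The ramification required by one equation is not available on the zeros of the other two.
\end{example}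

\section{From the local theorem to complex zeros}\label{sec:global}

In this section we assume Theorem~\ref{thm:local}. Two lemmas bring a complex zero into its range.

\begin{lemma}\label{lem:transfer}
Let $a,b,c$ be nonzero integers. If $p_a=p_b=p_c=0$ has a solution in $(\mathbb{C}^*)^3$, it has one in $(\overline{\mathbb{Q}}_3^{\,*})^3$. If $a,b,c>0$ and the system has a nontrivial solution in $\mathbb{C}^3$, it has a nontrivial solution in $\overline{\mathbb{Q}}_3^{\,3}$.
\end{lemma}

\begin{proof}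
Polynomials $f_1,\dots,f_r$ with rational coefficients and a common complex zero admit no relation $1=\sum g_jf_j$ with coefficients in $\overline{\mathbb{Q}}\subset\mathbb{C}$. By the Nullstellensatz they have a common zero over $\overline{\mathbb{Q}}$, which we embed in $\overline{\mathbb{Q}}_3$. For the first statement, multiply the equations by a power of $xyz$ and add the equation $wxyz=1$ in a new variable $w$. For the second, permute and scale the complex solution so that $z=1$, and add the equation $z=1$.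
\end{proof}

\begin{lemma}\label{lem:unequal}
Let $a,b,c>0$ with $\gcd(a,b,c)=1$, and let $(x,y,z)\in\overline{\mathbb{Q}}_3^{\,3}$ be a nontrivial common zero of $p_a,p_b,p_c$ whose coordinates do not all have the same valuation. Then $a,b,c$ are odd and, after a permutation, $v(x)=v(y)<v(z)\le\infty$ and $x/y\equiv-1$.
\end{lemma}

\begin{proof}
Since $p_a=0$, the smallest valuation is attained twice, say $v(x)=v(y)<v(z)$. The unit $t=x/y$ satisfies $t^n=-1-(z/y)^n\equiv-1$ for $n=a,b,c$. Modulo $\mathfrak{m}$ this is the two-variable problem of the introduction: $t^{2n}\equiv1$ for $n=a,b,c$ and $\gcd(a,b,c)=1$ give $t^2\equiv1$. As $1\not\equiv-1$, we get $t\equiv-1$, and then $(-1)^n\equiv-1$ makes $a,b,c$ odd.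
\end{proof}

Note that if $\gcd(a,b,c)=1$ and $3\mid abc$, then one exponent is prime to $3$ and one is not, so the exponents satisfy the hypothesis of Theorem~\ref{thm:local}.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $abc$ is odd, $(1,-1,0)$ is a common zero, and if $3\nmid abc$, then $(1,\omega,\omega^2)$ is one. Let $6\mid abc$ and suppose there is a nontrivial common zero in $\mathbb{C}^3$. By Lemma~\ref{lem:transfer} there is one in $\overline{\mathbb{Q}}_3^{\,3}$. As $abc$ is even, Lemma~\ref{lem:unequal} shows that its coordinates have the same valuation, which is finite because the zero is nontrivial. As $3\mid abc$, this contradicts Theorem~\ref{thm:local}.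
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}]
(1) We have $p_{dn}(x,y,z)=p_n(x^d,y^d,z^d)$, and $(x,y,z)\mapsto(x^d,y^d,z^d)$ maps $\mathbb{C}^3$ onto $\mathbb{C}^3$ with only the origin over the origin. Apply Theorem~\ref{thm:main} to $a/d,b/d,c/d$ in increasing order.

(2) If $3\nmid abc$, then $(1,\omega,\omega^2)$ is a solution. Let $3\mid abc$ and suppose there is a solution in $(\mathbb{C}^*)^3$, hence one in $(\overline{\mathbb{Q}}_3^{\,*})^3$. Order it so that $v(x)\le v(y)\le v(z)$. For each exponent $n$ the minimum of $nv(x),nv(y),nv(z)$ is attained twice. A positive exponent gives $v(x)=v(y)$ and a negative exponent gives $v(y)=v(z)$. This contradicts Theorem~\ref{thm:local}.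

(3) The points listed are zeros because $a,b,c$ are odd. A nontrivial zero with a vanishing coordinate, say $z=0$, has $xy\ne0$ and $(x/y)^n=-1$ for $n=a,b,c$; then $\gcd(a,b,c)=1$ gives $(x/y)^2=1$, and $x/y\neq1$, so $x/y=-1$. It remains to exclude a zero in $(\mathbb{C}^*)^3$. Such a zero yields one in $(\overline{\mathbb{Q}}_3^{\,*})^3$, whose coordinates do not all have the same valuation by Theorem~\ref{thm:local}. By Lemma~\ref{lem:unequal} we may write $x/y=-T$ with $T$ a $1$-unit and $z/y=s$ with $0<v(s)<\infty$. Since the exponents are odd, the equations read $T^n-1=s^n$ for $n=a,b,c$. Let $n_1\ne n_2$ be two exponents with the same valuation $i$. Lemma~\ref{lem:powers}(a) applied to $T^{3^i}$ gives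
\[
n_1v(s)=v(T^{n_1}-1)=v(T^{3^i}-1)=v(T^{n_2}-1)=n_2v(s),
\]
a contradiction.
\end{proof}

\section{A model case: the exponents $1$, $6$ and $b$}\label{sec:model}

Let $b\ne1$ be an integer prime to $3$. We prove Theorem~\ref{thm:local} for the exponents $1,6,b$. Scale so that $z=1$, let $x,y$ be units with $p_1=p_6=0$, and let us show that $p_b\ne0$.

\emph{The exponent divisible by $3$ fixes the ramification.} By \eqref{eq:cubes} for $x^2,y^2,1$, the equation $p_6=0$ gives $v(p_2)=\frac13$ and $p_2^3/3\equiv-x^2y^2$. As $p_1=0$ and $p_2\equiv0$, the first two elementary symmetric functions of $x,y,1$ vanish modulo $\mathfrak{m}$. So the three residues are the roots of $T^3-\overline{xy}$, which has a triple root in characteristic $3$, and $x\equiv y\equiv1$. Write $x=1+\xi$, $y=1+\eta$. Then $p_1=0$ means $\xi=-\eta-3$, and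
\[
p_2=(\eta+2)^2+(\eta+1)^2+1=2\eta^2+6\eta+6=2\eta^2+O(1).
\]
Hence $v(\eta)=\frac16$. Moreover $\lambda=\eta^6/3$ is a unit with $8\lambda\equiv p_2^3/3\equiv-1$, that is, $\lambda\equiv1$.

\emph{The exponent prime to $3$ is expanded around $b=1$.} Let $\delta=v(b-1)$. The binomial series gives
\[
p_b=-3(b-1)+\sum_{n\ge2}\binom bn(\xi^n+\eta^n).
\]
Since $(\eta+3)^n=\eta^n+O(1+\frac{n-1}6)$, we have $\xi^n+\eta^n=2\eta^n(1+O(\frac56))$ for even $n$ and $\xi^n+\eta^n=O(\frac n6+\frac56)$ for odd $n$. With $l=v(n(n-1))$, Lemma~\ref{lem:binom}(b) shows that the $n$-th term is $O(\delta+\frac n6-l)$, with a further gain of $\frac56$ if $n$ is odd. The number $\frac n6-l$ is negative only for $n=3,9$, where it is $-\frac12$, and for $n=4,10$, where it is $-\frac13$: for $l=1$ the next index is $n=6$, for $l=2$ it is $n=18$, and for $l\ge3$ we have $\frac n6-l\ge\frac{3^l}6-l>0$. The odd indices $3,9$ gain $\frac56$. So all terms other than $n=4,10$ are $O(\delta)$.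

If $\delta=0$, then $\binom b2$ is a unit, the term $n=2$ has valuation $\frac13$, the terms $n\ge3$ are $O(\frac12)$, and $v(p_b)=\frac13$. If $\delta=1$, the term $n=4$ has valuation $\frac23$ by Lemma~\ref{lem:binom}(c), the term $n=10$ is $O(\frac53)$, and $v(p_b)=\frac23$.

\emph{A tie is broken by a residue.} If $\delta\ge2$, the terms $n=4$ and $n=10$ both have valuation $\delta-\frac13$, and valuations alone decide nothing. By Lemma~\ref{lem:binom}(c) their sum is
\[
\tfrac{b-1}3\,2\eta^4+\tfrac{b-1}9\,2\eta^{10}+O(\delta)=\tfrac23(b-1)\,\eta^4(1+\lambda)+O(\delta).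
\]
As $1+\lambda\equiv2$ is a unit, $v(p_b)=\delta-\frac13$, and $p_b\ne0$ in all cases.

The general proof has the same three steps. What is new is that $x$ and $y$ have arbitrary residues, which may differ from one exponent to the next, that the terms $n=3^l$ no longer drop out, and that two exponents may be divisible by $3$.

\section{Interpolation in the exponent}\label{sec:phi}

Let $z=1$ and $x=\alpha X_0$, $y=\beta Y_0$ with $\alpha,\beta\in\mu'$ and $1$-units $X_0,Y_0$. The equation $p_a=0$ is a linear relation $AX+BY+1=0$ between $X=X_0^a$ and $Y=Y_0^a$, with coefficients $A=\alpha^a$, $B=\beta^a$. If $n/a\in\mathbb{Z}_3$ and $\alpha^n=A$, $\beta^n=B$, then $p_n=AX^t+BY^t+1$ with $t=n/a$. So we study a function of a $3$-adic variable $t$ that vanishes at $t=1$, and ask when it can vanish again. We do this abstractly, since the result will be used with different exponents in the role of $a$.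

\begin{definition}\label{def:datum}
A \emph{datum} $(A,B,X,Y)$ consists of $A,B\in\mu'$ and $1$-units $X=1+\xi$, $Y=1+\eta$ with $AX+BY+1=0$. We attach to it
\[
\kappa=A+B+1,\quad\rho=-B/A,\quad\nu=-\kappa/A,\quad\rho_l=\rho^{3^l}\ (l\ge0),\quad m=v(\eta),
\]
and the function $\Phi(t)=A^{-1}(AX^t+BY^t+1)=X^t-\rho Y^t+A^{-1}$ on $\mathbb{Z}_3$.
\end{definition}

Reducing the relation modulo $\mathfrak{m}$ gives $\kappa\in\mathfrak{m}$, so Lemma~\ref{lem:kappa} applies, and
\begin{equation}\label{eq:datum}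
v(\kappa)=v(\nu)=1,\qquad\xi=\rho\eta+\nu,\qquad A(1-\rho)=A+B\equiv-1 .
\end{equation}
Thus $\rho\ne1$, and $v(\xi)=m$ if $m<1$. Since cubing is injective on $\mu'$, every $\rho_l-1$ is a unit. Furthermore,
\begin{equation}\label{eq:minusone}
\rho_{l+1}=\rho_l\text{ for some }l\ge0\quad\Longrightarrow\quad\rho=-1,\ \ A=B=1,\ \ \kappa=3 .
\end{equation}
Indeed $\rho^3=\rho$ by injectivity, so $\rho=-1$; then $A=B$ and $2A\equiv-1$, so $A\equiv1$ and $A=1$. The model case had $\rho=-1$. Finally, as $X=(1+\rho\eta)+\nu$, Lemma~\ref{lem:powers}(b),(c) give for $l\ge1$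
\begin{equation}\label{eq:frob}
\begin{aligned}
Y^{3^l}-1&=\eta^{3^l}+3\eta^{3^{l-1}}+3\eta^{2\cdot3^{l-1}}+O(2),\\
X^{3^l}-1&=\rho_l\,\eta^{3^l}+3\rho_{l-1}\eta^{3^{l-1}}+3\rho_{l-1}^2\eta^{2\cdot3^{l-1}}+O(2).
\end{aligned}
\end{equation}

\subsection{The expansion of $\Phi$}

Since $1-\rho+A^{-1}=\kappa/A$ and $\xi-\rho\eta=-\kappa/A$, the binomial series gives
\begin{equation}\label{eq:phi1}
\Phi(t)=-(t-1)\frac\kappa A+\sum_{n\ge2}\binom tn(\xi^n-\rho\eta^n).
\end{equation}
We call the first term the \emph{$\kappa$-term}; its valuation is $v(t-1)+1$. Replacing $\xi$ by $\rho\eta$ leaves a series in the single quantity $\eta$ with coefficients in $U$: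
\begin{equation}\label{eq:phi2}
\Phi(t)=-(t-1)\frac\kappa A+\sum_{n\ge2}T_n+E,\qquad T_n=\binom tn(\rho^n-\rho)\eta^n ,
\end{equation}
where $E=\sum_{n\ge2}\binom tn(\xi^n-(\rho\eta)^n)=O(1)$. By Lemma~\ref{lem:binom}(c), the index $n=3^l$ with $l\le\delta=v(t-1)$ contributes at valuation $\delta-l+3^lm$. This leads to
\[
g(l)=3^lm-l,\qquad\mu_\delta=\min_{0\le l\le\delta}g(l).
\]

\begin{lemma}\label{lem:terms}
Let $(A,B,X,Y)$ be a datum with $0<m\le\frac12$, let $t\in\mathbb{Z}_3^*\setminus\{1\}$ and $\delta=v(t-1)$.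
\begin{enumerate}
\item[(i)] For $1\le l\le\delta$: $T_{3^l}=3^{-l}(t-1)(\rho_l-\rho)\eta^{3^l}(1+O(1))$. This is $0$ if $\rho_l=\rho$, and otherwise has valuation $\delta+g(l)$.
\item[(ii)] For $1\le l\le\delta$: $T_{3^l+1}=3^{-l}(t-1)\rho(\rho_l-1)\eta^{3^l+1}(1+O(1))$, and $T_2=\frac12t(t-1)\rho(\rho-1)\eta^2$. For $0\le l\le\delta$ the valuation of $T_{3^l+1}$ is exactly $\delta+g(l)+m$.
\item[(iii)] For every other $n\ge2$ there is an $l$ with $0\le l\le\delta$ and $v(T_n)\ge\delta+g(l)+h_l$, where $h_0=2m$ and $h_l=3^lm$ for $l\ge1$.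
\item[(iv)] $E=O(\delta+1+\mu_\delta)$.
\end{enumerate}
\end{lemma}

We refer to the terms in (i), (ii), (iii) as being of \emph{class} (i), (ii), (iii) with \emph{index} $l$.

\begin{proof}
Parts (i) and (ii) follow from Lemma~\ref{lem:binom}(c), since $\rho_l-\rho$ is $0$ or a unit, $\rho_l-1$ is a unit, and $t$ is a unit.

(iii) Let $j=v(n(n-1))$. If $j=0$, then $n\equiv2\pmod3$ and $n\ge5$, so $v(T_n)\ge\delta+5m\ge\delta+g(0)+h_0$. If $1\le j\le\delta$, then $3^j$ divides $n$ or $n-1$ and $n\ne3^j,3^j+1$, so $n\ge2\cdot3^j$ and $v(T_n)\ge\delta-j+2\cdot3^jm=\delta+g(j)+h_j$. If $j>\delta$, then $n\ge3^{\delta+1}$ and $v(T_n)\ge3^{\delta+1}m=\delta+g(\delta)+2\cdot3^\delta m\ge\delta+g(\delta)+h_\delta$.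

(iv) Put $Z=1+\rho\eta$, so that $X=Z+\nu$ and $X^t=Z^t(1+\nu/Z)^t$. Then
\[
E=X^t-Z^t-t\nu=t\nu(Z^{t-1}-1)+\sum_{j\ge2}\binom tj\nu^jZ^{t-j}.
\]
The terms of the last sum are $O(\delta-v(j(j-1))+j)=O(\delta+2)$ by Lemma~\ref{lem:binom}(b) and \eqref{eq:elem}. The $n$-th term $\binom{t-1}n(\rho\eta)^n$ of $Z^{t-1}-1$ has valuation at least $\delta-l+3^lm=\delta+g(l)$ if $l=v(n)\le\delta$, and at least $3^{\delta+1}m\ge\delta+g(\delta)$ if $v(n)>\delta$. So the first term of $E$ is $O(1+\delta+\mu_\delta)$. As $\mu_\delta\le g(0)=m<1$, the claim follows.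
\end{proof}

\subsection{When $\Phi$ has no second zero}

For each $l$ the pair $T_{3^l},T_{3^l+1}$ sits at valuations $\delta+g(l)$ and $\delta+g(l)+m$. The first term may vanish; the second never does. So if one index $l^*$ beats all others by more than $m$, one term of the pair $l^*$ dominates. The increments
\[
g(l+1)-g(l)=2\cdot3^lm-1
\]
increase with $l$, so $g$ first decreases and then increases, and a clear winner exists unless some increment is close to $0$.

\begin{proposition}\label{prop:nonzero}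
Let $(A,B,X,Y)$ be a datum, $t\in\mathbb{Z}_3^*\setminus\{1\}$ and $\delta=v(t-1)$. Then $\Phi(t)\ne0$ in each of the following cases.
\begin{enumerate}
\item[(a)] $m\ge1$.
\item[(b)] $m=3^{-e}$ with $e\ge1$.
\item[(c)] $m=\dfrac1{3^k(3^\varepsilon+1)}$ with $k\ge0$, $\varepsilon\ge1$.
\item[(d)] $m=\dfrac1{2\cdot3^k}$ with $k\ge1$, and $\delta\le k$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Here $\xi,\eta=O(1)$. In \eqref{eq:phi1} the $n$-th term is $O(\delta-v(n(n-1))+n)=O(\delta+2)$, so the $\kappa$-term dominates.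

In cases (b)--(d) we have $m<\frac12$ and use \eqref{eq:phi2}. If $\delta=0$, then $v(T_2)=2m<1$, the terms $T_n$ with $n\ge3$ are $O(3m)$, and the $\kappa$-term and $E$ are $O(1)$, so $T_2$ dominates. Let $\delta\ge1$. We first find $l^*\in\{1,\dots,\delta\}$ with
\begin{equation}\label{eq:gap}
g(l)>g(l^*)+m\qquad\text{for all }l\in\{1,\dots,\delta\},\ l\ne l^* .
\end{equation}

In case (b) take $l^*=\min(\delta,e)$. The increments from $l$ to $l+1$ are at most $-\frac13$ for $l\le e-1$; an index $1\le l<l^*$ exists only if $e\ge2$, and then $m\le\frac19$. An index $l>l^*$ exists only if $l^*=e$, and the increments are at least $1$ for $l\ge e$.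

In case (c) take $l^*=\min(\delta,k+\varepsilon)$. The increments are at most $\frac{2\cdot3^{\varepsilon-1}}{3^\varepsilon+1}-1<-\frac13$ for $l\le k+\varepsilon-1$; an index $1\le l<l^*$ exists only if $k+\varepsilon\ge2$, and then $m\le\frac1{10}$. For $l\ge k+\varepsilon$ the increments are at least $\frac{3^\varepsilon-1}{3^\varepsilon+1}\ge\frac12$, while $m\le\frac14$.

In case (d) take $l^*=\delta\le k$. The increments are $3^{l-k}-1\le-\frac23$ for $l\le k-1$, and $m\le\frac16$.

Now put $\Theta=\delta+g(l^*)+m$. Since $g(l^*)\le g(1)=3m-1<m=g(0)$, we have $\mu_\delta=g(l^*)$ and $\Theta\le\delta+4m-1$. Every term of \eqref{eq:phi2} other than $T_{3^{l^*}}$ and $T_{3^{l^*}+1}$ has valuation greater than $\Theta$: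
\begin{itemize}
\item the $\kappa$-term has valuation $\delta+1$, the term $T_2$ has valuation $\delta+2m$, and class (iii) with index $0$ is $O(\delta+3m)$; all three bounds exceed $\delta+4m-1$ because $m<\frac12$;
\item $E=O(\delta+1+g(l^*))$ and $1>m$;
\item class (iii) with index $l^*$ is $O(\delta+g(l^*)+3^{l^*}m)$ and $l^*\ge1$;
\item classes (i)--(iii) with index $l\ge1$, $l\ne l^*$, are $O(\delta+g(l))$, and \eqref{eq:gap} applies.
\end{itemize}
The term $T_{3^{l^*}+1}$ has valuation $\Theta$. If $T_{3^{l^*}}\ne0$, it has valuation $\Theta-m$ and dominates. Otherwise $T_{3^{l^*}+1}$ dominates.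
\end{proof}

\begin{remark}\label{rem:omega}
Some restriction on $m$ is needed. For the datum $(1,1,\omega,\omega^2)$ we have $\eta^2=(\omega^2-1)^2=-3\omega^2$, so $m=\frac12$ and $\eta^2/3\equiv-1$, and $\Phi(t)=\omega^t+\omega^{2t}+1$ vanishes for all $t\in\mathbb{Z}_3^*$. In general, $m=\frac1{2\cdot3^k}$ gives $g(k)=g(k+1)$, and for $\delta\ge k+1$ two pairs of terms tie. These critical values occupy most of Section~\ref{sec:S2}.
\end{remark}

\section{The four kinds of exponents}\label{sec:kinds}

We begin the proof of Theorem~\ref{thm:local}. Suppose that $x,y,z$ as in the theorem exist.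

\subsection{Normalization}

If $3^j$ divides $a,b,c$, replace $x,y,z$ by their $3^j$-th powers and divide the exponents by $3^j$. So we may assume $3\nmid a$ after relabeling, and then at least one of $b,c$ is divisible by $3$. Since the coordinates have the same valuation, we can scale so that $z=1$ and $x,y$ are units. Write $x=\alpha X_0$, $y=\beta Y_0$ with $\alpha,\beta\in\mu'$ and $1$-units $X_0,Y_0$. Put $X=X_0^a$, $Y=Y_0^a$, and for $n\in\mathbb{Z}$
\[
A_n=\alpha^n,\qquad B_n=\beta^n,\qquad\kappa_n=A_n+B_n+1 .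
\]
As $1/a\in\mathbb{Z}_3$, we have $p_n=A_nX^{n/a}+B_nY^{n/a}+1$ for all $n$. With $A=A_a$, $B=B_a$, the quadruple $(A,B,X,Y)$ is a datum, the \emph{base datum}; the symbols $\xi,\eta,m,\kappa,\rho,\rho_l,\Phi$ refer to it.

For $n\in\{b,c\}$ write $n=3^in'$ with $3\nmid n'$, and $t=t_n=n'/a\in\mathbb{Z}_3^*$. We call $i$ the \emph{level} of $n$ and $(A_{n'},B_{n'})$ its \emph{type}. By Lemma~\ref{lem:descent}, $\kappa_{n'}\equiv p_{n'}\equiv0$, and $\kappa_n\equiv p_n=0$. Lemma~\ref{lem:kappa} gives $v(\kappa_{n'})=v(\kappa_n)=1$. Note that $A_n=A_{n'}^{3^i}$ and $B_n=B_{n'}^{3^i}$.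

The existence of an exponent of positive level bounds $m$:
\begin{equation}\label{eq:msize}
0<v(\xi)=v(\eta)=m\le\tfrac13 .
\end{equation}
Indeed, let $n$ have level $i\ge1$. Then $p_{n'}=\kappa_{n'}+A_{n'}(X^t-1)+B_{n'}(Y^t-1)$ has valuation $3^{-i}<1$, so $\min(v(\xi),v(\eta))\le3^{-i}$ by Lemma~\ref{lem:powers}(a). If $v(\eta)\ge1$, then $v(\xi)\ge1$ by \eqref{eq:datum}, which is impossible. So $v(\eta)<1$ and $v(\xi)=v(\eta)$. The bound \eqref{eq:msize} keeps the base datum away from the datum of Remark~\ref{rem:omega}.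

\subsection{What one exponent says about $m$}

Lemma~\ref{lem:descent} prescribes $v(p_{n'})$, and expanding $p_{n'}$ in $\eta$ expresses the same valuation as a multiple of $m$. If the type of $n$ differs from $(A,B)$, the linear term in $\eta$ survives. If the type is $(A,B)$, the linear term cancels because of $p_a=0$, and $p_{n'}=A\Phi(t)$.

\begin{lemma}\label{lem:diff}
If $n\in\{b,c\}$ has type different from $(A,B)$, then its level satisfies $i\ge1$ and $m=3^{-i}$, and $A_n\rho_i+B_n$ is a unit.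
\end{lemma}

\begin{proof}
Suppose $A_{n'}\rho=-B_{n'}$. Then $A_{n'}(1-\rho)=A_{n'}+B_{n'}\equiv-1\equiv A(1-\rho)$, so $A_{n'}=A$ and $B_{n'}=-A\rho=B$, contrary to the assumption. So $A_{n'}\rho$ and $-B_{n'}$ are distinct elements of $\mu'$, and so are their $3^i$-th powers $A_n\rho_i$ and $-B_n$. By Lemma~\ref{lem:powers}(a) and \eqref{eq:datum},
\[
p_{n'}=\kappa_{n'}+t(A_{n'}\xi+B_{n'}\eta)+O(2m)=t(A_{n'}\rho+B_{n'})\eta+O(2m)
\]
has valuation $m$. In particular $p_{n'}\ne0=p_n$, so $i\ge1$, and Lemma~\ref{lem:descent} gives $m=3^{-i}$.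
\end{proof}

\begin{lemma}\label{lem:same}
Let $n\in\{b,c\}$ have type $(A,B)$ and level $i\ge1$. Then $t\ne1$, and with $\varepsilon=v(t-1)$ one of the following holds:
\[
\text{{\rm(1)} }\ \varepsilon\ge1,\ \rho_\varepsilon\ne\rho,\ m=3^{-(i+\varepsilon)};\qquad\quad\text{{\rm(2)} }\ \rho_\varepsilon=\rho,\ m=\frac1{3^i(3^\varepsilon+1)} .
\]
\end{lemma}

\begin{proof}
The value $\Phi(t)=p_{n'}/A$ has valuation $3^{-i}<1$, so $t\ne1$. In \eqref{eq:phi2} the $\kappa$-term and $E$ are $O(1)$, and so are the $T_j$ with $2\le j<3^\varepsilon$, because $v\binom tj\ge\varepsilon-v(j(j-1))\ge1$. By Lemma~\ref{lem:terms}(i),(ii) with $l=\delta=\varepsilon$,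
\[
\Phi(t)=w_1(\rho_\varepsilon-\rho)\eta^{3^\varepsilon}+w_2\,\eta^{3^\varepsilon+1}+O\bigl(\min(1,(3^\varepsilon+2)m)\bigr)
\]
with units $w_1,w_2$; for $\varepsilon=0$ the first term is absent, consistently with $\rho_0=\rho$. The first nonzero term on the right has valuation less than $1$, since otherwise $\Phi(t)=O(1)$. So it dominates, and its valuation is $3^{-i}$.
\end{proof}

Each of $b,c$ is therefore of exactly one of four kinds. We call $\varepsilon$ the \emph{parameter} of an exponent of kind $\mathsf{S}_1$ or $\mathsf{S}_2$.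
\begin{center}
\begin{tabular}{llll}
kind & type & level & information\\
\hline
$\mathsf{S}_0$ & $(A,B)$ & $i=0$ & $\Phi(n/a)=0$ with $n/a\in\mathbb{Z}_3^*\setminus\{1\}$\\
$\mathsf{D}$ & $\ne(A,B)$ & $i\ge1$ & $1/m=3^i$\\
$\mathsf{S}_1$ & $(A,B)$ & $i\ge1$ & $1/m=3^{i+\varepsilon}$, $\varepsilon\ge1$, $\rho_\varepsilon\ne\rho$\\
$\mathsf{S}_2$ & $(A,B)$ & $i\ge1$ & $1/m=3^i(3^\varepsilon+1)$, $\varepsilon\ge0$, $\rho_\varepsilon=\rho$
\end{tabular}
\end{center}
For kind $\mathsf{S}_0$ we have $p_n=A\Phi(n/a)$, and $n/a\ne1$ because the exponents are distinct. In the model case $6$ was of kind $\mathsf{S}_2$ with $i=1$, $\varepsilon=0$, and $b$ was of kind $\mathsf{S}_0$.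

When $b$ and $c$ have the same type and level, their equations agree to first order and subtracting them yields nothing. The remedy is to forget $a$ and use $b$ as the base.

\begin{lemma}\label{lem:rebase}
Suppose $b$ and $c$ have the same type and the same level $i$. Put $s=c/b$, $\tilde X=X^{b/a}$, $\tilde Y=Y^{b/a}$. Then $s\in\mathbb{Z}_3^*\setminus\{1\}$, the quadruple $(A_b,B_b,\tilde X,\tilde Y)$ is a datum, and its function satisfies $\tilde\Phi(s)=0$. Its invariant $\tilde m=v(\tilde Y-1)$ equals $3^im$ if $3^im<1$, and $\tilde m\ge1$ otherwise. If the common type is $(A,B)$, then $\tilde\rho=\rho_i$.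
\end{lemma}

\begin{proof}
We have $A_b=A_c$ and $B_b=B_c$. So $p_b=0$ says that the quadruple is a datum, $\tilde\Phi(s)=p_c/A_b=0$, and $s\neq1$ as $b\ne c$. The level is positive because one of $b,c$ is divisible by $3$. By Lemma~\ref{lem:powers}(a), $\tilde m=v(Y^{3^i}-1)$, and $Y^{3^i}-1=\eta^{3^i}+O(1)$ by \eqref{eq:frob}.
\end{proof}

The pair of kinds $\{\mathsf{S}_0,\mathsf{S}_0\}$ does not occur, because one of $b,c$ is divisible by $3$. Nine unordered pairs remain. Section~\ref{sec:power} excludes the five pairs without $\mathsf{S}_2$, and Section~\ref{sec:S2} the four pairs with $\mathsf{S}_2$.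

\section{The case where $1/m$ is a power of $3$}\label{sec:power}

Suppose neither $b$ nor $c$ is of kind $\mathsf{S}_2$. One of them is of kind $\mathsf{D}$ or $\mathsf{S}_1$, so $m=3^{-e}$ with $e\ge1$; an exponent of kind $\mathsf{D}$ has level $e$, and one of kind $\mathsf{S}_1$ has $i+\varepsilon=e$.

The pairs $\{\mathsf{S}_0,\mathsf{D}\}$ and $\{\mathsf{S}_0,\mathsf{S}_1\}$ contradict Proposition~\ref{prop:nonzero}(b) for the base datum. If $b,c$ are both of kind $\mathsf{S}_1$ with the same level $i$, Lemma~\ref{lem:rebase} gives $\tilde\Phi(s)=0$ with $\tilde m=3^{i-e}=3^{-\varepsilon}$, $\varepsilon\ge1$, which contradicts Proposition~\ref{prop:nonzero}(b) for the new datum.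

In the remaining cases both exponents give the same value of $m$, and we need what the equations $p_n=0$ say beyond valuations. The element $\eta^{3^e}/3$ is a unit, and each equation expands it as an element of $U$ plus ramified corrections. Lemma~\ref{lem:indep} forces two such expansions to agree term by term.

\begin{lemma}\label{lem:expand}
Let $m=3^{-e}$ and $\pi=\eta^{3^{e-1}}$, so that $v(\pi)=\frac13$.
\begin{enumerate}
\item[(a)] If $n$ is of kind $\mathsf{D}$, there is $\lambda_n\in U$ with
\[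
\tfrac13\eta^{3^e}=\lambda_n-r_n\pi-r_n'\pi^2+O(1),\qquad r_n=\frac{A_n\rho_{e-1}+B_n}{A_n\rho_e+B_n},\quad r_n'=\frac{A_n\rho_{e-1}^2+B_n}{A_n\rho_e+B_n},
\]
and $r_n,r_n'\in U$.
\item[(b)] If $n$ is of kind $\mathsf{S}_1$ and level $i$, there are $\lambda_n\in U$ and a unit $w_n\in U$ with
\[
\tfrac13\eta^{3^e}=\lambda_n+w_n\eta^{3^{i-1}}+O(2h),\qquad h=v(\eta^{3^{i-1}})=3^{i-1-e}\le\tfrac19 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:frob} with $l=e$, both $X^{3^e}-1$ and $Y^{3^e}-1$ are $O(1)$. So for $u\in\mathbb{Z}_3$ Lemma~\ref{lem:powers}(a) gives $X^{3^eu}-1=u(X^{3^e}-1)+O(2)$, and likewise for $Y$.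

(a) Here $n/a=3^et$ and $p_n=\kappa_n+A_n(X^{3^et}-1)+B_n(Y^{3^et}-1)$. Hence
\[
0=\kappa_n+t\bigl[(A_n\rho_e+B_n)\eta^{3^e}+3(A_n\rho_{e-1}+B_n)\pi+3(A_n\rho_{e-1}^2+B_n)\pi^2\bigr]+O(2).
\]
Divide by $3t(A_n\rho_e+B_n)$, which has valuation $1$ by Lemma~\ref{lem:diff}, and put $\lambda_n=-\kappa_n/(3t(A_n\rho_e+B_n))$.

(b) Write $t=1+3^\varepsilon u$ with $u\in\mathbb{Z}_3^*$, so that $n/a=3^i+3^eu$. Since $-B_n/A_n=\rho_i$,
\[
0=\frac{p_n}{A_n}=\frac{\kappa_n}{A_n}+\bigl[(X^{3^i}-1)-\rho_i(Y^{3^i}-1)\bigr]+X^{3^i}(X^{3^eu}-1)-\rho_iY^{3^i}(Y^{3^eu}-1).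
\]
In the bracket the terms in $\eta^{3^i}$ cancel, and \eqref{eq:frob} with $l=i$ leaves $3(\rho_{i-1}-\rho_i)\eta^{3^{i-1}}+O(1+2h)$. Next, $X^{3^eu}-1=u\rho_e\eta^{3^e}+O(\frac43)$ and $Y^{3^eu}-1=u\eta^{3^e}+O(\frac43)$, while $X^{3^i}$ and $Y^{3^i}$ are $1+O(3h)$ with $3h\le\frac13$. So the last two terms add up to $u(\rho_e-\rho_i)\eta^{3^e}+O(1+3h)$. From $\rho_\varepsilon\ne\rho$ we get $\rho_e\ne\rho_i$, and also $\rho^3\ne\rho$, hence $\rho_i\ne\rho_{i-1}$. Divide by $3u(\rho_e-\rho_i)$ and put $\lambda_n=-\kappa_n/(3A_nu(\rho_e-\rho_i))$ and $w_n=(\rho_i-\rho_{i-1})/(u(\rho_e-\rho_i))$.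
\end{proof}

\emph{The pair $\{\mathsf{D},\mathsf{S}_1\}$, and the pair $\{\mathsf{S}_1,\mathsf{S}_1\}$ with different levels.} Let $b$ be of kind $\mathsf{S}_1$ and level $i$, with $h$ as in Lemma~\ref{lem:expand}(b), and let $c$ be of kind $\mathsf{D}$, or of kind $\mathsf{S}_1$ and level greater than $i$. The expansion for $c$ reads $\frac13\eta^{3^e}=\lambda_c+O(3h)$: the corrections are $O(\frac13)$ in the first case and $O(3^{i-e})$ in the second. Subtracting, $(\lambda_b-\lambda_c)+w_b\eta^{3^{i-1}}=O(2h)$. As $0<h<1$, Lemma~\ref{lem:indep} gives $w_b\equiv0$, although $w_b$ is a unit.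

\emph{The pair $\{\mathsf{D},\mathsf{D}\}$.} Subtracting the two expansions gives
\[
(\lambda_b-\lambda_c)-(r_b-r_c)\pi-(r_b'-r_c')\pi^2=O(1),
\]
and Lemma~\ref{lem:indep} yields $r_b\equiv r_c$ and $r_b'\equiv r_c'$. Put $\Delta=A_bB_c-A_cB_b$. For any $\sigma$,
\[
(A_b\sigma+B_b)(A_c\rho_e+B_c)-(A_c\sigma+B_c)(A_b\rho_e+B_b)=(\sigma-\rho_e)\Delta .
\]
Taking $\sigma=\rho_{e-1}$ and $\sigma=\rho_{e-1}^2$, we get $(\rho_{e-1}-\rho_e)\Delta\equiv0$ and $(\rho_{e-1}^2-\rho_e)\Delta\equiv0$, so $\rho_{e-1}(\rho_{e-1}-1)\Delta\equiv0$ and $\Delta\equiv0$. As a difference of two elements of $\mu'$, $\Delta=0$. Then $A_b/A_c=B_b/B_c=\zeta\in\mu'$, and $A_b+B_b\equiv A_c+B_c\equiv-1$ gives $\zeta\equiv1$, so $\zeta=1$. Taking $3^e$-th roots in $\mu'$, the types of $b$ and $c$ agree. Lemma~\ref{lem:rebase} applies with $3^em=1$, so $\tilde m\ge1$ and $\tilde\Phi(s)=0$, contrary to Proposition~\ref{prop:nonzero}(a).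

\section{The case of an exponent of kind $\mathsf{S}_2$}\label{sec:S2}

Let $c$ be of kind $\mathsf{S}_2$ with level $k\ge1$ and parameter $\varepsilon$, so $1/m=3^k(3^\varepsilon+1)$, where $3^\varepsilon+1\ge2$ is prime to $3$. Then $1/m$ is not a power of $3$, so $b$ is not of kind $\mathsf{D}$ or $\mathsf{S}_1$. If $b$ is of kind $\mathsf{S}_2$, it has the same level and parameter as $c$, since both can be read off from $1/m$.

Suppose $\varepsilon\ge1$. If $b$ is of kind $\mathsf{S}_0$, then $\Phi(b/a)=0$ contradicts Proposition~\ref{prop:nonzero}(c). If $b$ is of kind $\mathsf{S}_2$, Lemma~\ref{lem:rebase} gives $\tilde\Phi(s)=0$ with $\tilde m=1/(3^\varepsilon+1)$, which contradicts Proposition~\ref{prop:nonzero}(c) with $k=0$.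

From now on $\varepsilon=0$. Then $m=\frac1{2\cdot3^k}$ is a critical value in the sense of Remark~\ref{rem:omega}, and $t=t_c\equiv2\pmod3$. As in the model case, ties are decided by the unit
\[
\lambda=\tfrac13\eta^{2\cdot3^k},
\]
so we first extract from $p_c=0$ an expansion of $\lambda$ and the residue of its constant term.

\begin{lemma}\label{lem:critical}
Put $\pi=\eta^{3^{k-1}}$, so that $v(\pi)=\frac16$. There is $\lambda_0\in U$ with
\begin{equation}\label{eq:lambda}
\lambda=\lambda_0+\frac{(\rho_{k-1}-\rho_k)\pi+(\rho_{k-1}^2-\rho_k)\pi^2}{\rho_k^2-\rho_k}+O(\tfrac12),\qquad\lambda_0\equiv\frac1{\rho_{k-1}^2(\rho_{k-1}-1)^2}.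
\end{equation}
In particular $\lambda\equiv\lambda_0\equiv1$ if $\rho=-1$.
\end{lemma}

\begin{proof}
Abbreviate $\tau=\rho_{k-1}$, $\sigma=\rho_k=\tau^3$, and put $W_X=X^{3^k}-1$, $W_Y=Y^{3^k}-1$. By \eqref{eq:frob},
\[
W_Y=\eta^{3^k}+3\pi+3\pi^2+O(2),\qquad W_X=\sigma\eta^{3^k}+3\tau\pi+3\tau^2\pi^2+O(2),
\]
where the three terms have valuations $\frac12,\frac76,\frac43$. Since $-B_c/A_c=\sigma$,
\[
0=\frac{p_c}{A_c}=\frac{\kappa_c}{A_c}+\sum_{n\ge1}\binom tn(W_X^n-\sigma W_Y^n).
\]
For $n=1$ we have $t=-1+O(1)$ and $W_X-\sigma W_Y=3(\tau-\sigma)\pi+3(\tau^2-\sigma)\pi^2+O(2)$. For $n=2$ we have $\binom t2=1+O(1)$ and $W_X^2-\sigma W_Y^2=3(\sigma^2-\sigma)\lambda+O(\frac53)$. The terms $n\ge3$ are $O(\frac32)$. Dividing by $3(\sigma^2-\sigma)$, which has valuation $1$, gives the expansion with $\lambda_0=-\kappa_c/(3A_c(\sigma^2-\sigma))$.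

The cube roots of $A_c$ and $B_c$ in $\mu'$ are $C_1=A^{3^{k-1}}$ and $B^{3^{k-1}}=-\tau C_1$, so $\kappa_c/3\equiv-\tau C_1^2$ by Lemma~\ref{lem:kappa}. Raising $A(\rho-1)\equiv1$ to the power $3^{k-1}$ gives $C_1(\tau-1)\equiv1$, and $\sigma-1\equiv(\tau-1)^3$. Therefore
\[
\lambda_0\equiv\frac{\tau C_1^2}{C_1^3\,\tau^3(\tau-1)^3}=\frac1{\tau^2(\tau-1)^2\cdot C_1(\tau-1)}\equiv\frac1{\tau^2(\tau-1)^2}.
\]
For $\rho=-1$ this is $\frac14\equiv1$.
\end{proof}

\subsection{The pair $\{\mathsf{S}_2,\mathsf{S}_2\}$}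

Lemma~\ref{lem:rebase} gives a datum with $\tilde m=\frac12$, $\tilde\rho=\rho_k$ and $\tilde\Phi(s)=0$. Since $t_b\equiv t_c\equiv2\pmod3$, we have $\delta=v(s-1)\ge1$. This is the value of $m$ at which second zeros do exist. We show that the new datum must resemble the one in Remark~\ref{rem:omega}, and that Lemma~\ref{lem:critical} forbids this.

Apply Lemma~\ref{lem:terms} to the new datum. Now $g(0)=g(1)=\frac12$ and $g(l)\ge\frac52$ for $l\ge2$. The term $T_3$ is $0$ or has valuation $\delta+\frac12$. The $\kappa$-term, $T_2$ and $T_4$ have valuation $\delta+1$. Classes (i), (ii) with index $l\ge2$ are $O(\delta+\frac52)$, and class (iii) and $E$ are $O(\delta+\frac32)$. So $T_3=0$, that is, $\tilde\rho^3=\tilde\rho$. By \eqref{eq:minusone} for the new datum, $\tilde\rho=-1$ and $\tilde\kappa/A_b=3$; and $\rho_k=-1$ gives $\rho=-1$. With $\tilde\eta=\tilde Y-1$, Lemma~\ref{lem:terms}(ii) gives $T_2=s(s-1)\tilde\eta^2$ and $T_4=\frac23(s-1)\tilde\eta^4(1+O(1))$. Divide $\tilde\Phi(s)=0$ by $3(s-1)$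 and put $\theta=\tilde\eta^2/3$, a unit:
\[
0\equiv-1+\theta+2\theta^2\equiv-(\theta+1)^2 .
\]
So $\theta\equiv-1$, the value found in Remark~\ref{rem:omega}. On the other hand $\tilde\eta=(Y^{3^k})^{t_b}-1=t_b\eta^{3^k}+O(1)$ by Lemma~\ref{lem:powers}(a) and \eqref{eq:frob}. Hence $\theta=t_b^2\lambda+O(\frac12)\equiv\lambda\equiv1$ by Lemma~\ref{lem:critical}, a contradiction.

\subsection{The pair $\{\mathsf{S}_0,\mathsf{S}_2\}$}

Now $q=b/a\in\mathbb{Z}_3^*\setminus\{1\}$ satisfies $\Phi(q)=0$, and Proposition~\ref{prop:nonzero}(d) gives $\delta=v(q-1)\ge k+1$. The increments of $g$ are $3^{l-k}-1$, so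
\[
g(k)=g(k+1)=\tfrac12-k,\qquad g(l)\ge\tfrac76-k\ \ (0\le l\le k-1),\qquad g(l)\ge\tfrac52-k\ \ (l\ge k+2),
\]
and $\mu_\delta=\frac12-k$. Four terms compete, with $n=3^k$, $3^k+1$, $3^{k+1}$, $3^{k+1}+1$; these are the indices $3,4,9,10$ of the model case. All other terms of \eqref{eq:phi2} are $O(\delta+1-k)$ by Lemma~\ref{lem:terms}: class (iii) with index $k$ is $O(\delta+g(k)+\frac12)$, class (iii) with index $k+1$ is $O(\delta+g(k+1)+\frac32)$, all classes with index $l\ne k,k+1$ are $O(\delta+\frac76-k)$, the $\kappa$-term is $O(\delta+1)$, and $E=O(\delta+\frac32-k)$. Multiply $\Phi(q)=0$ by $3^k\eta^{-3^k}/(q-1)$, which has valuation $k-\frac12-\delta$. By Lemma~\ref{lem:terms}(i),(ii),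
\begin{equation}\label{eq:four}
(\rho_k-\rho)+(\rho_{k+1}-\rho)\lambda+\rho\eta\bigl[(\rho_k-1)+(\rho_{k+1}-1)\lambda\bigr]=O(\tfrac12).
\end{equation}
We insert \eqref{eq:lambda} and sort by valuation. For $k\ge2$ the term in $\eta$ comes before the corrections to $\lambda_0$. For $k=1$ we have $\pi=\eta$, the two mix, and one more order is needed.

\emph{The case $k\ge2$.} Here $m<\frac16$ and $\lambda=\lambda_0+O(\frac16)$, so \eqref{eq:four} gives $d_0+\rho d_1\eta=O(\frac16)$ with
\[
d_0=(\rho_k-\rho)+(\rho_{k+1}-\rho)\lambda_0,\qquad d_1=(\rho_k-1)+(\rho_{k+1}-1)\lambda_0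
\]
in $U$. By Lemma~\ref{lem:indep}, $d_0\equiv d_1\equiv0$. Then $d_1-d_0=(\rho-1)(1+\lambda_0)$ gives $\lambda_0\equiv-1$, and $d_0\equiv\rho_k-\rho_{k+1}$ gives $\rho_k=\rho_{k+1}$. By \eqref{eq:minusone}, $\rho=-1$. But then $\lambda_0\equiv1$ by Lemma~\ref{lem:critical}, a contradiction.

\emph{The case $k=1$.} Here $m=\frac16$, $\eta^3=O(\frac12)$, and \eqref{eq:four} becomes $c_0+c_1\eta+c_2\eta^2=O(\frac12)$ with the following elements of $U$:
\begin{align*}
c_0&=(\rho^3-\rho)+(\rho^9-\rho)\lambda_0,\\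
c_1&=\frac{(\rho^9-\rho)(\rho-\rho^3)}{\rho^6-\rho^3}+\rho\bigl[(\rho^3-1)+(\rho^9-1)\lambda_0\bigr],\\
c_2&=\frac{(\rho^9-\rho)(\rho^2-\rho^3)+\rho(\rho^9-1)(\rho-\rho^3)}{\rho^6-\rho^3}.
\end{align*}
The valuations $0,\frac16,\frac13$ of $1,\eta,\eta^2$ are less than $\frac12$, so $c_0\equiv c_1\equiv c_2\equiv0$ by Lemma~\ref{lem:indep}.

If $\rho=-1$, then $\lambda_0\equiv1$ and $c_1\equiv(-1)\bigl[(-2)+(-2)\bigr]=4\not\equiv0$, a contradiction.

If $\rho\ne-1$, then $\rho^3-\rho$ is a unit by \eqref{eq:minusone}. From $c_0\equiv0$ and $\lambda_0^{-1}\equiv\rho^2(\rho-1)^2$ we get $\rho^9-\rho\equiv-(\rho^3-\rho)\rho^2(\rho-1)^2$. Together with $\rho^9-1\equiv(\rho-1)^9$, this shows that the numerator of $c_2$ is congruent to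
\[
-(\rho^3-\rho)\bigl[\rho^4(\rho-1)^2(1-\rho)+\rho(\rho-1)^9\bigr]=-(\rho^3-\rho)\,\rho\,(\rho-1)^3\bigl[(\rho-1)^6-\rho^3\bigr].
\]
So $(\rho-1)^6\equiv\rho^3$. Taking cube roots modulo $\mathfrak{m}$ gives $(\rho-1)^2\equiv\rho$, that is, $\rho^2-3\rho+1\equiv0$ and $\rho^2\equiv-1$. Then $\rho^9\equiv\rho$ and $c_0\equiv\rho^3-\rho\not\equiv0$, a contradiction.

All nine pairs of kinds are excluded. This proves Theorem~\ref{thm:local}, and with it Theorems~\ref{thm:main} and~\ref{thm:compl}.

\begin{thebibliography}{1}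

\bibitem{CKW}
Aldo Conca, Christian Krattenthaler, Junzo Watanabe,
\emph{Regular sequences of symmetric polynomials},
arXiv:0801.2662 (2008).

\end{thebibliography}
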